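
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Connection blocking in homogeneous spaces:\\ only tori are blockable}


\begin{abstract}
Let $G$ be a connected Lie group, $\Gamma\subset G$ a lattice and $M=G/\Gamma$. Two points
$m_1,m_2$ of $M$ can be blocked if there is a finite set of other points of $M$ that meets every orbit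
segment $t\mapsto \exp(tx)\cdot m_1$, $0\le t\le 1$, $x\ne0$, ending at $m_2$. We prove that every pair of
points of $M$ can be blocked if and only if $G$ is abelian, which confirms a conjecture stated by Gutkin.
For flat tori of dimension $n$ we show that $2^n-1$ blocking points are necessary and sufficient for a pair
of equal points, and that $2^n$ is the sharp bound for pairs of distinct points. We also characterize the
groups for which countably many points always suffice.
\end{abstract}

\section{The question and the answer}

Let $G$ be a connected Lie group with Lie algebra $\mathfrak g$ and exponential map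
$\exp:\mathfrak g\to G$, and let $\Gamma\subset G$ be a lattice, that is, a discrete subgroup such
that $M=G/\Gamma$ carries a finite $G$-invariant measure. The lattice may be uniform or nonuniform.
The group acts on $M$ by left multiplication, written $g\cdot m$. The orbits of one-parameter
subgroups, $t\mapsto\exp(tx)\cdot m$, play the role of straight lines in $M$. We ask whether finitely
many points can obstruct every straight way from one given point to another.

\begin{definition}
For $m_1,m_2\in M$ let $C_{m_1,m_2}$ be the set of curves $c(t)=\exp(tx)\cdot m_1$, $0\le t\le1$,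
with $x\in\mathfrak g$, $x\ne0$, such that $c(1)=m_2$. These are the \emph{connecting curves} from
$m_1$ to $m_2$; the constant curve is excluded, and $m_1=m_2$ is allowed. The pair $(m_1,m_2)$
\emph{can be blocked} if there is a finite set $B\subset M\setminus\{m_1,m_2\}$ such that
$c([0,1])\cap B\ne\emptyset$ for all $c\in C_{m_1,m_2}$. Such a $B$ is called a \emph{blocking set}. The
space $M$ is \emph{blockable} if every pair of its points can be blocked.
\end{definition}

In the torus $\mathbb R^n/\mathbb Z^n$ the connecting curves from $0$ to
$v+\mathbb Z^n$, $v\notin\mathbb Z^n$, are the images of the segments $t\mapsto t(v+\lambda)$,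
$\lambda\in\mathbb Z^n$. There are infinitely many of them, but their midpoints $\frac12(v+\lambda)$ depend,
modulo $\mathbb Z^n$, only on $\lambda$ modulo $2\mathbb Z^n$. So there are only $2^n$ midpoints in the
torus, each connecting curve passes through one of them, and one checks that they differ from the endpoints.
The reason is arithmetic: the map
``endpoint of the segment in $\mathbb R^n$ $\mapsto$ midpoint'' is linear and \emph{rational} with respect
to the lattice. In a nonabelian group the position at time $t$ on a one-parameter subgroup that reaches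
$g$ at time $1$ is a less simple function of $g$, and there is no reason for it to respect the lattice.
One is led to guess that tori are the only blockable examples. This is the conjecture stated in
\cite{Gutkin}, and it is true.

\begin{theorem}\label{thm:main}
Let $G$ be a connected Lie group, $\Gamma\subset G$ a lattice and $M=G/\Gamma$. Then $M$ is blockable if
and only if $G$ is abelian. If $G$ is not abelian, then for every $m_1\in M$ there is $m_2\in M$ such that
$(m_1,m_2)$ cannot be blocked.
\end{theorem}

When $G$ is abelian, $M$ is a torus $\mathbb R^n/\Lambda$ acted on by translations, with $\Lambda$ a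
lattice in $\mathbb R^n$, and its connecting curves are the images of straight segments. Thus ``torus'' is
meant in the homogeneous sense and not merely up to diffeomorphism. We also prove two supplements, on which
Theorem~\ref{thm:main} does not depend.

\begin{theorem}\label{thm:torus}
Let $G$ be abelian, $n=\dim G\ge1$, so that $M=\mathbb R^n/\Lambda$. Every pair $m_1\ne m_2$ is blocked by
at most $2^n$ points, and every pair $(m,m)$ by $2^n-1$ points. The minimal size of a blocking set for
$(m,m)$ is exactly $2^n-1$. There are pairs $m_1\ne m_2$ for which the minimal size is exactly $2^n$.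
\end{theorem}

\begin{theorem}\label{thm:countable}
Let $\Gamma$ be any discrete subgroup of a connected Lie group $G$. Every pair $(m_1,m_2)$ in $G/\Gamma$ can be
blocked by a countable set $B\subset (G/\Gamma)\setminus\{m_1,m_2\}$ if and only if no
$\operatorname{ad}x$, $x\in\mathfrak g$, has a nonzero purely imaginary eigenvalue.
\end{theorem}

Here and below, eigenvalues are complex eigenvalues, and ``countable'' means finite or countably infinite.
The definitions of connecting curves and of blocking are used for any discrete subgroup $\Gamma$.

\medskip
\noindent\textbf{Plan of the proof.} Theorem~\ref{thm:countable} separates two ways in which blocking can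
fail. If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, a continuous family of
connecting curves leaves one point, spreads out, and reconverges at another; a blocking point is met by only
countably many of them, so even countably many points do not suffice (Section~\ref{sec:imaginary}). This
covers every nonsolvable group. In the remaining groups each $C_{m_1,m_2}$ is countable, and the obstruction
is arithmetic: if finitely many points block a family of curves indexed by a lattice
$\Lambda\cong\mathbb Z^d$, then by the pigeonhole principle one point blocks, at one time, a subfamily whose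
indices span a sublattice of full rank $d$, and this forces a certain linear map to be rational.
Section~\ref{sec:heis} carries this out by hand for the Heisenberg group,
Section~\ref{sec:criterion} gives the general criterion, Section~\ref{sec:violate} shows how it is
violated, and Section~\ref{sec:proof} finds the required subgroup inside every remaining group.
Section~\ref{sec:counts} proves the lower bounds of Theorem~\ref{thm:torus}.

\section{Two reductions, and flat tori}\label{sec:abelian}

Let $q:G\to M$ be the projection and $o=q(e)$.

\emph{Translation.} For $h\in G$ we have $h\exp(tx)h^{-1}=\exp(t\operatorname{Ad}_hx)$. Hence $h$ maps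
$C_{m_1,m_2}$ onto $C_{h\cdot m_1,\,h\cdot m_2}$, and $(m_1,m_2)$ can be blocked if and only if
$(h\cdot m_1,h\cdot m_2)$ can. In particular, if one pair $(o,m)$ cannot be blocked, then every
$m_1=h\cdot o$ has the unblockable partner $h\cdot m$. For the second half of Theorem~\ref{thm:main} it is
therefore enough to find \emph{one} unblockable pair of the form $(o,m)$.

\emph{Universal cover.} Let $\pi:\tilde G\to G$ be the universal cover. Then $\pi^{-1}(\Gamma)$ is
discrete and $\tilde G/\pi^{-1}(\Gamma)=G/\Gamma$, with the same connecting curves because
$\pi\circ\exp_{\tilde G}=\exp_G$. If $\Gamma$ is a lattice, so is $\pi^{-1}(\Gamma)$. We may therefore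
assume that $G$ is simply connected whenever this is convenient.

If $G$ is abelian, then $\tilde G=\mathbb R^n$ and $M=\mathbb R^n/\Lambda$ for a lattice
$\Lambda\subset\mathbb R^n$. If $n=0$ there are no connecting curves, and $M$ is trivially blockable.

\begin{proposition}\label{prop:torus}
Let $M=\mathbb R^n/\Lambda$ with $n\ge1$. Every pair $m_1\ne m_2$ is blocked by at most $2^n$ points, and
every pair $(m,m)$ by $2^n-1$ points.
\end{proposition}

\begin{proof}
By translation let $m_1=0$ and $m_2=v+\Lambda$. The connecting curves are the images of
$t\mapsto t(v+\lambda)$ with $\lambda\in\Lambda$, $v+\lambda\ne0$.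

\emph{Distinct points, $v\notin\Lambda$.} Let $B=\{\frac12(v+\lambda)+\Lambda:\lambda\in\Lambda\}$.
The class of $\frac12(v+\lambda)$ depends only on $\lambda$ modulo $2\Lambda$, so $|B|\le2^n$, and every
connecting curve meets $B$ at $t=\frac12$. If $\frac12(v+\lambda)\in\Lambda$, or
$\frac12(v+\lambda)-v=\frac12(\lambda-v)\in\Lambda$, then $v\in\Lambda$, which is false. So $B$ avoids
$m_1$ and $m_2$.

\emph{Equal points.} Take $v=0$. The midpoint of a segment to a point of $2\Lambda$ is the forbidden
point $0$, so on such a segment we halve repeatedly, until we reach a point of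
$\frac12\Lambda\setminus\Lambda$. Let
$B=\{\frac12\lambda+\Lambda:\lambda\in\Lambda\setminus2\Lambda\}$. It has $2^n-1$ points, none equal to
$0$. A nonzero element of $\Lambda$ has the form $2^k\lambda'$ with $k\ge0$ and
$\lambda'\in\Lambda\setminus2\Lambda$, and its curve passes through $\frac12\lambda'$ at $t=2^{-k-1}$.
\end{proof}

\section{Imaginary eigenvalues}\label{sec:imaginary}

\begin{example}\label{ex:so3}
Let $G=SO(3)$ and $\Gamma=\{e\}$, a lattice because $G$ is compact. For every unit vector $\omega$ the
rotations through the angle $2\pi t$ about $\omega$, $0\le t\le1$, form a connecting curve from $e$ to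
$e$. A rotation $h\ne e$ has only one axis, so it lies on the curves of at most two vectors $\pm\omega$.
Hence no countable set blocks $(e,e)$.
\end{example}

The mechanism here is that the endpoint $\exp x$ commutes with a one-parameter group
$\exp(\sigma y)$ that moves the curve $\exp(tx)$ itself. An imaginary eigenvalue of $\operatorname{ad}x$
produces such a $y$ after rescaling: $e^{\tau\operatorname{ad}x}$ rotates a plane, and a nonzero vector of
this plane returns to itself for the first time at $\tau=1$.

\begin{proposition}\label{prop:imaginary}
Let $\Gamma$ be a discrete subgroup of $G$. If some $\operatorname{ad}x$ has a nonzero purely imaginary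
eigenvalue, then some pair $(o,m)$ cannot be blocked, not even by a countable set.
\end{proposition}

\begin{proof}
Rescale $x$ so that $2\pi i$ is an eigenvalue of $\operatorname{ad}x$, with eigenvector $u+iw$,
$u,w\in\mathfrak g$. Comparing real and imaginary parts, $[x,u]=-2\pi w$ and $[x,w]=2\pi u$. The vectors
$u,w$ are linearly independent: otherwise $u+iw$ would be a complex multiple of a real vector, and the
eigenvalue would be real. Put $P=\operatorname{span}(u,w)$ and $y=w$. Then
\[
e^{\tau\operatorname{ad}x}y=\cos(2\pi\tau)\,w+\sin(2\pi\tau)\,u .
\]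
So $e^{\operatorname{ad}x}y=y$, while $e^{-t\operatorname{ad}x}y-y$ is a nonzero element of $P$ for
$0<t<1$. Moreover $x\notin P$, because $\operatorname{ad}x$ is injective on $P$ while $[x,x]=0$ and
$x\ne0$. Define
\[
F(\sigma,t)=\exp(\sigma y)\exp(tx)\exp(-\sigma y)=\exp\bigl(t\operatorname{Ad}_{\exp\sigma y}x\bigr),
\qquad \sigma,t\in\mathbb R .
\]
Since $\operatorname{Ad}_{\exp x}y=y$, the element $\exp x$ commutes with $\exp(\sigma y)$, and
$F(\sigma,1)=\exp x$ for all $\sigma$. Hence every $c_\sigma(t)=F(\sigma,t)\cdot o$, $0\le t\le 1$, is a connecting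
curve from $o$ to $m=\exp(x)\cdot o$.

It remains to see that a blocking point lies on $c_\sigma$ for only countably many $\sigma$. The derivatives
of $F$, translated to the identity from the left, are
\[
F^{-1}\partial_tF=\operatorname{Ad}_{\exp\sigma y}x,\qquad
F^{-1}\partial_\sigma F=\operatorname{Ad}_{\exp\sigma y}\bigl(e^{-t\operatorname{ad}x}y-y\bigr).
\]
(For the second, write $F=ghg^{-1}$ with $g=\exp\sigma y$, $h=\exp tx$; differentiating both occurrences of
$g$ gives $F^{-1}\partial_\sigma F=\operatorname{Ad}_g(\operatorname{Ad}_{h^{-1}}y-y)$.) For $0<t<1$ these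
vectors are linearly independent, since $e^{-t\operatorname{ad}x}y-y$ is nonzero in $P$ and
$x\notin P$. So $F$ is an immersion on $\mathbb R\times(0,1)$. It is locally injective there, and each of its
fibers in $\mathbb R\times(0,1)$ is discrete, hence countable. Let $B\subset M\setminus\{o,m\}$ be countable. As
$\Gamma$ is countable, so is $q^{-1}(B)$, and hence so is the set of $(\sigma,t)\in\mathbb R\times(0,1)$
with $F(\sigma,t)\in q^{-1}(B)$. Some $\sigma$ does not occur in it, and for this $\sigma$ the curve
$c_\sigma$ misses $B$ for $0<t<1$. Its endpoints $o,m$ are not in $B$ either.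
\end{proof}

\begin{lemma}\label{lem:solvable}
If no $\operatorname{ad}x$, $x\in\mathfrak g$, has a nonzero purely imaginary eigenvalue, then
$\mathfrak g$ is solvable.
\end{lemma}

\begin{proof}
Otherwise $\mathfrak g$ contains a semisimple Levi subalgebra $\mathfrak s\ne0$. Let
$\mathfrak s=\mathfrak k+\mathfrak p$ be a Cartan decomposition (with $\mathfrak k=\mathfrak s$ if
$\mathfrak s$ is compact); recall that $[\mathfrak p,\mathfrak p]\subset\mathfrak k$ and that
$\operatorname{ad}_{\mathfrak s}x$ is skew-symmetric, for a suitable inner product on $\mathfrak s$, when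
$x\in\mathfrak k$. If $\mathfrak k=0$, then
$\mathfrak s=[\mathfrak s,\mathfrak s]=[\mathfrak p,\mathfrak p]\subset\mathfrak k=0$, which is false. Take
$0\ne x\in\mathfrak k$. Since $\mathfrak s$ has trivial center, $\operatorname{ad}_{\mathfrak s}x$ is a
nonzero skew-symmetric operator, so it has a nonzero purely imaginary eigenvalue. It is the restriction
of $\operatorname{ad}_{\mathfrak g}x$ to an invariant subspace, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue, use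
Proposition~\ref{prop:imaginary}. Suppose now that no $\operatorname{ad}x$ has one. The differential of
$\exp$ at $x$ is $dL_{\exp x}\circ\frac{1-e^{-\operatorname{ad}x}}{\operatorname{ad}x}$. The eigenvalues of
the second factor are the numbers $\frac{1-e^{-\alpha}}{\alpha}$ (read as $1$ if $\alpha=0$), where $\alpha$
runs through the eigenvalues of $\operatorname{ad}x$. They vanish only for
$\alpha\in2\pi i\mathbb Z\setminus\{0\}$, so the differential is invertible everywhere. Thus $\exp$ is a
local diffeomorphism, and its fibers are discrete, hence countable.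

Let $m_i=g_i\Gamma$. The curves in $C_{m_1,m_2}$ come from the nonzero $x$ with $\exp(x)g_1\in g_2\Gamma$,
that is, with $\exp x$ in the countable set $g_2\Gamma g_1^{-1}$. So $C_{m_1,m_2}$ is countable. Each of its curves
$c(t)=q(\exp(tx)g_1)$ is an immersion of $[0,1]$, because $q$ is a local diffeomorphism and $x\ne0$; hence
it meets $\{m_1,m_2\}$ for only finitely many $t$. Choosing on each curve one point different from $m_1$
and $m_2$ gives a countable set that meets all of them.
\end{proof}

\section{The Heisenberg group by hand}\label{sec:heis}

From now on we look for pairs that are joined by countably many curves but cannot be blocked by a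
\emph{finite} set. The smallest case shows the idea completely.

Let $G=\mathbb R^3$ with the product
\[
(r,u,v)(r',u',v')=(r+r',\,u+u',\,v+v'-ru'),
\]
a Heisenberg group, and let $\Gamma=\mathbb Z^3$, which is a cocompact discrete subgroup. Fix an irrational
$s\in(0,1)$ and let $m=(s,0,0)\cdot o$. For $(k,l)\in\mathbb Z^2$ the element
$(s,0,0)(0,k,l)=(s,k,l-sk)$ also represents $m$. The one-parameter subgroup that passes through it at
time $1$ is
\[
\gamma_{k,l}(t)=\Bigl(ts,\ tk,\ t\bigl(l-\tfrac{1+t}2sk\bigr)\Bigr).
\]
Indeed, $\gamma_{k,l}(1)=(s,k,l-sk)$. The homomorphism property requires that the third coordinate $f$ satisfy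
$f(t+t')=f(t)+f(t')-sk\,tt'$, and $f(t)=t(l-\frac12sk)-\frac12sk\,t^2$ does. So
$\gamma_{k,l}(t)\cdot o$, $0\le t\le1$, is a connecting curve from $o$ to $m$ for every $(k,l)\in\mathbb Z^2$.

Suppose that a finite set $B$ blocks $(o,m)$. Since $B$ avoids the endpoints, each of these curves meets
$B$ at some time in $(0,1)$. Let $b\in B$ be met by at least one of them at such a time. All representatives
of $b$ in $G$ have the same first coordinate modulo $\mathbb Z$. Since $0<s<1$, only one $t=t_b\in(0,1)$
makes $ts$ equal to such a coordinate. So \emph{all the curves that meet $b$ at a time in $(0,1)$ do so at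
the same time $t$}. If $\gamma_{k_0,l_0}$ and $\gamma_{k_0+k,\,l_0+l}$ both do, then
\[
\gamma_{k_0,l_0}(t)^{-1}\gamma_{k_0+k,\,l_0+l}(t)
=\Bigl(0,\ tk,\ t\bigl(l-\tfrac{1-t}2sk\bigr)\Bigr)\in\mathbb Z^3 .
\]
(Here we used $(r,u,v)^{-1}(r,u',v')=(0,\,u'-u,\,v'-v+r(u'-u))$ with $r=ts$.) The pairs $(k,l)$ that
satisfy this condition form a subgroup $L_b$ of $\mathbb Z^2$, and the pairs indexing curves that meet $b$
lie in one coset of $L_b$. These cosets cover $\mathbb Z^2$. Finitely many cosets of subgroups of rank at
most $1$ lie on finitely many lines and cannot cover $\mathbb Z^2$, so some $L_b$ has rank $2$. It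
contains some $(0,l)$ with $l\ne0$, and $tl\in\mathbb Z$ shows that $t$ is rational. It also contains
some $(k,l)$ with $k\ne0$, and $t(l-\frac{1-t}2sk)\in\mathbb Z$ with $t\in\mathbb Q$, $0<t<1$, shows that
$s$ is rational. This is a contradiction, and $(o,m)$ cannot be blocked.

Three features will persist: the first coordinate $r=ts$ acts as a clock, so each point is met at a
controlled time; the curves are indexed by a lattice; and the pigeonhole principle turns finiteness of $B$
into rationality of the linear map $(k,l)\mapsto(tk,\,tl-\frac{t(1-t)}2sk)$.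

\section{A rationality criterion}\label{sec:criterion}

We replace the Heisenberg group by a semidirect product $\mathbb R\ltimes V$, in which $\mathbb R$ is the
clock and $V$ contains the lattice, and allow it to sit as a subgroup inside a larger group $G$.

\medskip
\noindent\textbf{Setting.} Let $\Gamma$ be a discrete subgroup of the connected Lie group $G$. Let $V$ be
a real vector space of dimension $d\ge1$ and let $A\in\operatorname{End}(V)$ have \emph{no nonzero purely
imaginary eigenvalue}. Let $H=\mathbb R\ltimes_AV$, with product
\[
(r,y)(r',y')=(r+r',\,y+e^{rA}y').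
\]
Let $\iota:H\to G$ be an injective continuous (hence smooth) homomorphism such that
$\Lambda=\{v\in V:\iota(0,v)\in\Gamma\}$ is a lattice in $V$. Put $\Lambda_{\mathbb Q}=\mathbb Q\Lambda$
and $\Gamma_H=\iota^{-1}(\Gamma)$, and let $p:H\to\mathbb R$ be the projection.

\medskip
We do not assume that the image of $\iota$ is closed or that $\Gamma_H$ is a lattice in $H$. We need only
that the clock works.

\begin{lemma}\label{lem:clock}
$\Gamma_H$ is discrete in $H$, and $p(\Gamma_H)$ is discrete in $\mathbb R$.
\end{lemma}

\begin{proof}
The map $\iota|_{\Gamma_H}:\Gamma_H\to\Gamma$ is continuous and injective, and $\Gamma$ is discrete. So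
each $\{\gamma\}\subset\Gamma_H$ is the preimage of the open set $\{\iota(\gamma)\}\subset\Gamma$ and is
open in $\Gamma_H$. Being a discrete subgroup, $\Gamma_H$ is closed and meets every compact set in a
finite set.

If the subgroup $p(\Gamma_H)$ of $\mathbb R$ were not discrete, there would be $(r_j,y_j)\in\Gamma_H$ with
distinct $r_j\to0$. For $\lambda_j\in\Lambda$ the elements
\[
(r_j,y_j)(0,\lambda_j)=\bigl(r_j,\ e^{r_jA}(e^{-r_jA}y_j+\lambda_j)\bigr)
\]
lie in $\Gamma_H$. As $\Lambda$ is a lattice in $V$, we can choose $\lambda_j$ so that
$e^{-r_jA}y_j+\lambda_j$ stays in a compact set. Then infinitely many elements of $\Gamma_H$ lie in a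
compact set, a contradiction.
\end{proof}

\noindent For $r\in\mathbb R$ let
\[
\psi(r)=\int_0^re^{uA}\,du,\qquad
\chi(r)=\int_0^re^{-uA}\,du=e^{-rA}\psi(r).
\]
These operators commute with each other and with $A$. On the generalized eigenspace of $A$ for $\alpha$
(in $V\otimes\mathbb C$), their only eigenvalues are $\frac{e^{r\alpha}-1}{\alpha}$ and
$\frac{1-e^{-r\alpha}}{\alpha}$ (both equal to $r$ if $\alpha=0$). For real $r\ne0$ these vanish only if
$r\alpha$ is a nonzero integer multiple of $2\pi i$, which the hypothesis on $A$ excludes. So $\psi(r)$ and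
$\chi(r)$ are invertible for real $r\ne0$, and we may put
\[
T_{r,s}=\chi(r)\chi(s)^{-1}\qquad(0<r<s).
\]
As the proof below shows, $T_{r,s}$ describes how the points with clock value $r$, on the curves that end
over clock value $s$, vary with the index in $\Lambda$.

\begin{lemma}\label{lem:criterion}
Let $s>0$ and $z\in V$. If the pair $(o,\iota(s,z)\cdot o)$ can be blocked, then there is $r\in(0,s)$ with
$T_{r,s}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$.
\end{lemma}

\begin{proof}
\emph{The curves.} Identify the Lie algebra of $H$ with $\mathbb R\oplus V$. Then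
$\exp_H(t(\theta,v))=\bigl(t\theta,\int_0^te^{u\theta A}v\,du\bigr)$: the right side has derivative
$(\theta,v)$ at $t=0$, and it is a homomorphism in $t$ because
$\int_0^{t+t'}e^{u\theta A}v\,du=\int_0^{t}e^{u\theta A}v\,du+e^{t\theta A}\int_0^{t'}e^{u\theta A}v\,du$.
For $\theta=s$ the second coordinate is $\frac1s\psi(ts)v$. Given $\lambda\in\Lambda$, put
$\xi_\lambda=\bigl(s,\ s\,\psi(s)^{-1}(z+e^{sA}\lambda)\bigr)$. Then
\begin{equation}\label{eq:curve}
\exp_H(t\xi_\lambda)=\bigl(ts,\ \psi(ts)\psi(s)^{-1}(z+e^{sA}\lambda)\bigr),\qquad
\exp_H(\xi_\lambda)=(s,z+e^{sA}\lambda)=(s,z)(0,\lambda).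
\end{equation}
Since $\iota$ is injective and $\xi_\lambda\ne0$, we have $d\iota(\xi_\lambda)\ne0$; and
$\iota(0,\lambda)\in\Gamma$. So
$c_\lambda(t)=\iota(\exp_H t\xi_\lambda)\cdot o=\exp\bigl(t\,d\iota(\xi_\lambda)\bigr)\cdot o$,
$0\le t\le1$, is a connecting curve from $o$ to $\iota(s,z)\cdot o$ for every $\lambda\in\Lambda$.

\emph{The clock.} Let $B$ be a finite blocking set and $b\in B$. The set
$\{h\in H:\iota(h)\cdot o=b\}$ is empty or a coset $h_b\Gamma_H$. In the second case
$p(h_b\Gamma_H)=p(h_b)+p(\Gamma_H)$ meets $(0,s)$ in a finite set $R_b$, by Lemma~\ref{lem:clock}; in the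
first put $R_b=\emptyset$. If $c_\lambda(t)=b$, then $0<t<1$, because $B$ avoids the endpoints, and
$ts\in R_b$. For $r\in R_b$ let $\Lambda_{b,r}$ be the set of $\lambda\in\Lambda$ with $c_\lambda(r/s)=b$.
Since $B$ is blocking,
\[
\Lambda=\bigcup_{b\in B}\ \bigcup_{r\in R_b}\Lambda_{b,r},
\]
a finite union.

\emph{One point, one time.} Let $\lambda,\lambda'\in\Lambda_{b,r}$. By \eqref{eq:curve} the elements
$(r,y)$ and $(r,y')$ with $y=\psi(r)\psi(s)^{-1}(z+e^{sA}\lambda)$ and
$y'=\psi(r)\psi(s)^{-1}(z+e^{sA}\lambda')$ both lie in $h_b\Gamma_H$. Hence
$(r,y)^{-1}(r,y')=(0,e^{-rA}(y'-y))\in\Gamma_H$, that is, $e^{-rA}(y'-y)\in\Lambda$. Now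
\[
e^{-rA}(y'-y)=e^{-rA}\psi(r)\,\psi(s)^{-1}e^{sA}(\lambda'-\lambda)
=\chi(r)\chi(s)^{-1}(\lambda'-\lambda)=T_{r,s}(\lambda'-\lambda).
\]
So $\Lambda_{b,r}$ lies in one coset of the subgroup $L_r=\{\lambda\in\Lambda:T_{r,s}\lambda\in\Lambda\}$.

\emph{Pigeonhole.} Thus finitely many cosets of subgroups $L_r$ cover $\Lambda\cong\mathbb Z^d$. A coset of
a subgroup of rank less than $d$ lies in an affine hyperplane, so it has only $O(R^{d-1})$ points in a
ball of radius $R$, while $\Lambda$ has at least a constant times $R^d$ for large $R$. So some $L_r$ has rank $d$. Then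
$\Lambda_{\mathbb Q}=\mathbb QL_r$ and
$T_{r,s}\Lambda_{\mathbb Q}=T_{r,s}\mathbb QL_r\subset\Lambda_{\mathbb Q}$.
\end{proof}

\begin{remark}\label{rem:scalar}
If $A=0$, then $T_{r,s}=\frac rs$, which is rational for $r=\frac s2$: these are the midpoints of
Section~\ref{sec:abelian}. If $A$ is a nonzero real scalar $\alpha$, then $T_{r,s}$ is the scalar
$(1-e^{-\alpha r})/(1-e^{-\alpha s})$, and for each $s$ some $r\in(0,s)$ makes it equal to $\frac12$.
So for scalar $A$ the lemma excludes nothing.
\end{remark}

\section{Two ways to violate the criterion}\label{sec:violate}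

Call $T_{r,s}$ rational if $T_{r,s}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$. By
Lemma~\ref{lem:criterion}, an unblockable pair exists as soon as some $s>0$ has the property that
\emph{no} $r\in(0,s)$ makes $T_{r,s}$ rational. There is one unknown $r$, so we expect this for most $s$ when
rationality imposes two independent conditions. By Remark~\ref{rem:scalar} scalar operators impose only
one. We treat two kinds of operators: a nilpotent Jordan block of size $2$, and operators with two distinct
eigenvalues.

\begin{lemma}\label{lem:nil}
In the Setting, suppose that $V=\operatorname{span}(Y,Z)$ is two-dimensional, $AY=-Z$, $AZ=0$, and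
$\Lambda_{\mathbb Q}=\mathbb QY+\mathbb QZ$. Then for every irrational $s>0$ and every $z\in V$ the pair
$(o,\iota(s,z)\cdot o)$ cannot be blocked.
\end{lemma}

\begin{proof}
Since $A^2=0$, $\chi(r)=r(1-\frac r2A)$ and
$T_{r,s}=\frac rs(1-\frac r2A)(1+\frac s2A)=\frac rs\bigl(1+\frac{s-r}2A\bigr)$. Suppose that
$T_{r,s}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$ with $0<r<s$. Then $T_{r,s}Z=\frac rsZ$ gives
$\frac rs\in\mathbb Q$, and $T_{r,s}Y=\frac rs\bigl(Y-\frac{s-r}2Z\bigr)$ gives $s-r\in\mathbb Q$. So
$s=(s-r)/(1-\frac rs)$ is rational. Apply Lemma~\ref{lem:criterion}.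
\end{proof}

\begin{example}\label{ex:sol}
Let $\dim V=2$ and let $A$ have eigenvalues $\alpha,-\alpha$ with $\alpha>0$. The eigenvalues of $T_{r,s}$
are
\[
q_1=\frac{1-e^{-\alpha r}}{1-e^{-\alpha s}},\qquad
q_2=\frac{e^{\alpha r}-1}{e^{\alpha s}-1}=e^{\alpha(r-s)}q_1 .
\]
If $T_{r,s}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$, then $T_{r,s}$ has a rational matrix in a basis
of $\Lambda$, so $q_1,q_2$ are algebraic and there are only countably many possibilities for $(q_1,q_2)$.
Each of them determines $s$. Indeed, the quotient $q_2/q_1$ determines $\kappa=r-s$, and then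
$1-e^{-\alpha(s+\kappa)}=q_1(1-e^{-\alpha s})$ reads $(q_1-e^{-\alpha\kappa})e^{-\alpha s}=q_1-1$. As
$0<r<s$, we have $q_1<1$, so at most one $s$ solves this equation. Hence for all but countably many $s>0$ no
$r$ works.
\end{example}

For general eigenvalues we cannot solve for $s$. Instead we observe that an uncountable set of bad $s$
would produce an analytic identity, and that this identity is impossible.

\begin{lemma}\label{lem:two}
In the Setting, suppose that $A$ has two distinct eigenvalues $\alpha\ne\beta$. Then for all but countably
many $s>0$ and for every $z\in V$ the pair $(o,\iota(s,z)\cdot o)$ cannot be blocked.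
\end{lemma}

\begin{proof}
Let $S_0$ be the set of $s>0$ for which some $r=r(s)\in(0,s)$ satisfies
$T_{r,s}\Lambda_{\mathbb Q}\subset\Lambda_{\mathbb Q}$; fix such an $r(s)$ for each $s\in S_0$. By
Lemma~\ref{lem:criterion} it suffices to show that $S_0$ is countable. Suppose that it is uncountable.

\emph{Freezing the rational map.} A linear map of $V$ that maps $\Lambda_{\mathbb Q}$ into itself is given by
a rational matrix in a basis of $\Lambda$, so there are only countably many of them. Hence there are a fixed
$Q\in\operatorname{End}(V)$ and an uncountable $S\subset S_0$ with $\chi(r(s))=Q\chi(s)$ for all $s\in S$.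
Put $f_\alpha(r)=\int_0^re^{-\alpha u}\,du$, an entire function of $r$. It has no real zero except $0$,
because $\alpha$ is not a nonzero purely imaginary number; the same holds for $f_\beta$. Let
$w\in V\otimes\mathbb C$ be an eigenvector of $A$ for $\alpha$. Then $\chi(r)w=f_\alpha(r)w$, so
$f_\alpha(r(s))w=f_\alpha(s)Qw$ for $s\in S$. Thus $Qw=q_\alpha w$ with a constant
$q_\alpha=f_\alpha(r(s))/f_\alpha(s)\ne0$, and likewise for $\beta$. We have two equations with constant
coefficients,
\begin{equation}\label{eq:two}
f_\alpha(r)=q_\alpha f_\alpha(s),\qquad f_\beta(r)=q_\beta f_\beta(s)\qquad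
\text{for }(r,s)\in E=\{(r(s),s):s\in S\}.
\end{equation}

\emph{From uncountably many solutions to an identity.} A subset of $\mathbb R^2$ that contains none of its
own accumulation points is a discrete space with countable base, hence countable. So $E$ contains one of its
own accumulation points $(r^*,s^*)$, and $0<r^*<s^*$. Since
$\partial_r\bigl(f_\alpha(r)-q_\alpha f_\alpha(s)\bigr)=e^{-\alpha r}\ne0$, the holomorphic implicit
function theorem shows that near $(r^*,s^*)$ the first equation in \eqref{eq:two} is equivalent to
$r=R(s)$ with $R$ holomorphic near $s^*$. Points of $E\setminus\{(r^*,s^*)\}$ that tend to $(r^*,s^*)$ therefore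
have the form $(R(s_j),s_j)$ with $s_j\to s^*$, and $s_j\ne s^*$ because $E$ contains only one point for
each $s$. The holomorphic function $f_\beta(R(s))-q_\beta f_\beta(s)$ vanishes at all $s_j$, hence
identically near $s^*$.

\emph{The identity is impossible.} Differentiating both identities,
\[
R'e^{-\alpha R}=q_\alpha e^{-\alpha s},\qquad R'e^{-\beta R}=q_\beta e^{-\beta s}\qquad\text{near }s^*.
\]
All factors are nonzero. Dividing, $e^{(\beta-\alpha)(R(s)-s)}$ is constant. As $\alpha\ne\beta$, this
gives $R'=1$, so $R(s)=s+\kappa$ with $\kappa=r^*-s^*<0$, and then $q_\alpha=e^{-\alpha\kappa}$. Splitting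
the integral at $\kappa$ gives $f_\alpha(s+\kappa)=f_\alpha(\kappa)+e^{-\alpha\kappa}f_\alpha(s)$.
Comparing with $f_\alpha(s+\kappa)=q_\alpha f_\alpha(s)$ we get $f_\alpha(\kappa)=0$ with $\kappa$ real
and nonzero, a contradiction.
\end{proof}

\section{Nonabelian groups are not blockable}\label{sec:proof}

It remains to find the Setting inside every nonabelian group with a lattice that is not already covered by
Proposition~\ref{prop:imaginary}. The natural place to look for the lattice $\Lambda$ is the nilradical,
which $\Gamma$ meets in a cocompact subgroup. The \emph{nilradical} $\mathfrak n$ of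
$\mathfrak g$ is its largest nilpotent ideal; let $N\subset G$ be its analytic subgroup, which is the
maximal connected normal nilpotent subgroup of $G$. For simply connected $G$ with $\mathfrak g$ solvable and
a lattice $\Gamma\subset G$ we use the following standard facts.

\begin{enumerate}
\item[(F1)] $N$ is closed and simply connected, and $G/N$ is simply connected, as holds for analytic normal
subgroups of simply connected Lie groups. Also $[\mathfrak g,\mathfrak g]\subset\mathfrak n$, so $G/N$ is
a vector group.
\item[(F2)] $\exp:\mathfrak n\to N$ is a diffeomorphism. It maps each subalgebra onto a closed connected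
subgroup of $N$, and each ideal onto a normal subgroup. A proper subalgebra of $\mathfrak n$ is contained in an ideal of
$\mathfrak n$ of codimension one.
\item[(F3)] If $\Gamma$ is a lattice in a connected solvable Lie group and $N$ is the maximal connected
normal nilpotent subgroup, then $N/(N\cap\Gamma)$ is compact (\cite{Mostow}; \cite[Cor.~3.5]{Raghunathan}).
\item[(F4)] A group that contains a lattice is unimodular; hence $\operatorname{tr}\operatorname{ad}x=0$
for all $x\in\mathfrak g$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ is abelian, $M$ is blockable by Proposition~\ref{prop:torus} (trivially if $\dim G=0$). Let $G$ be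
nonabelian. By Section~\ref{sec:abelian} we may assume that $G$ is simply connected, and we need one
unblockable pair $(o,m)$. If some $\operatorname{ad}x$ has a nonzero purely imaginary eigenvalue,
Proposition~\ref{prop:imaginary} gives one. So assume that there is no such $x$. Then $\mathfrak g$ is
solvable by Lemma~\ref{lem:solvable}, and (F1)--(F4) apply.

\medskip
\noindent\textbf{Case 1: $N$ is abelian.} Here $V$ will be all of $\mathfrak n$. Since $G$ is nonabelian,
$\mathfrak n\ne\mathfrak g$. Choose $x\in\mathfrak g\setminus\mathfrak n$ and let
$A=\operatorname{ad}x|_{\mathfrak n}$. It has no nonzero purely imaginary eigenvalue. We show that it has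
two distinct eigenvalues.

\emph{$A$ is not nilpotent} (in particular $\mathfrak n\ne0$). The space
$\mathfrak n'=\mathfrak n+\mathbb Rx$ is an ideal, because it contains $[\mathfrak g,\mathfrak g]$. As
$\mathfrak n$ is abelian, its lower central series is
$\mathfrak n',\,A\mathfrak n,\,A^2\mathfrak n,\dots$. If $A$ were nilpotent, $\mathfrak n'$ would be a
nilpotent ideal larger than $\mathfrak n$.

\emph{$\operatorname{tr}A=0$.} Since $\operatorname{ad}x$ maps $\mathfrak g$ into $\mathfrak n$,
$\operatorname{tr}A=\operatorname{tr}\operatorname{ad}x=0$ by (F4).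

So $A$ has a nonzero eigenvalue. Its real part is not zero, because it is not purely imaginary. The
trace is zero, so some other eigenvalue has real part of the opposite sign.

Define $\iota:\mathbb R\ltimes_A\mathfrak n\to G$ by $\iota(r,v)=\exp(v)\exp(rx)$. It is a homomorphism:
since $\exp(rx)\exp(v')\exp(-rx)=\exp(e^{rA}v')$ and $\mathfrak n$ is abelian,
\[
\exp(v)\exp(rx)\exp(v')\exp(r'x)=\exp(v+e^{rA}v')\exp((r+r')x).
\]
It is injective: if $\exp(v)\exp(rx)=e$, then $\exp(rx)\in N$, so the image of $rx$ in the vector group
$G/N$ (identified with its Lie algebra $\mathfrak g/\mathfrak n$) is $0$. As $x\notin\mathfrak n$, this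
gives $r=0$, and then $v=0$ by (F2). Finally, $\exp:\mathfrak n\to N$ is now an isomorphism of Lie groups, so
$\Lambda=\{v\in\mathfrak n:\exp v\in\Gamma\}$ is a lattice in $\mathfrak n$ by (F3). We are in the Setting
with $V=\mathfrak n$, and Lemma~\ref{lem:two} gives an unblockable pair.

\medskip
\noindent\textbf{Case 2: $N$ is nonabelian.} Now we look for a copy of the Heisenberg group in $N$ that is
positioned rationally with respect to $\Gamma_N=\Gamma\cap N$, a discrete cocompact subgroup of $N$ by
(F3). It will be generated by two elements of $\Gamma_N$ with a central commutator. We first check that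
centrality in $\Gamma_N$ implies centrality in $N$.

(a) \emph{A closed connected subgroup $K\subset N$ that contains $\Gamma_N$ equals $N$.} If $K\ne N$, the
Lie algebra of $K$ is proper, so it lies in an ideal $\mathfrak l$ of $\mathfrak n$ of codimension one. Put
$L=\exp\mathfrak l\supset K$. The space $N/K$ is a quotient of $N/\Gamma_N$, hence compact, and it maps
onto $N/L\cong\mathbb R$, a contradiction.

(b) \emph{If $g=\exp U\in N$ commutes with $\Gamma_N$, then $U$ is central in $\mathfrak n$, and $g$ is
central in $N$.} For $W\in\mathfrak n$, $\exp W$ commutes with $g$ if and only if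
$\exp(e^{\operatorname{ad}U}W)=\exp W$, that is, $(e^{\operatorname{ad}U}-1)W=0$. Since
$\operatorname{ad}U|_{\mathfrak n}$ is nilpotent, $e^{\operatorname{ad}U}-1$ is $\operatorname{ad}U$ times
an invertible operator on $\mathfrak n$ commuting with it, so the condition is $[U,W]=0$. Thus the
centralizer of $g$ in $N$ is $\exp\ker(\operatorname{ad}U|_{\mathfrak n})$. It is closed, connected and
contains $\Gamma_N$, so by (a) it equals $N$, and $\ker(\operatorname{ad}U|_{\mathfrak n})=\mathfrak n$.

(c) \emph{$\Gamma_N$ is nonabelian.} Otherwise, by (b), $\Gamma_N$ lies in the center of $N$. By the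
computation in (b), this center is $\exp$ of the center of $\mathfrak n$, so it is closed and connected.
By (a) it equals $N$, and $N$ is abelian, a contradiction.

The group $\Gamma_N$ is nilpotent and, by (c), nonabelian. So there are $\gamma$ in its second center but
not in its center, and $\eta\in\Gamma_N$ with $\zeta=\gamma\eta\gamma^{-1}\eta^{-1}\ne e$; then $\zeta$ is
central in $\Gamma_N$. Write $\eta=\exp X$, $\gamma=\exp Y$, $\zeta=\exp Z$ with $X,Y,Z\in\mathfrak n$. By
(b), $Z$ is central in $\mathfrak n$, and $Z\ne0$.

\emph{$[Y,X]=Z$.} Since $Z$ is central, the relation $\gamma\eta\gamma^{-1}=\zeta\eta$ reads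
$\exp(e^{\operatorname{ad}Y}X)=\exp(X+Z)$, so $(e^{\operatorname{ad}Y}-1)X=Z$, while
$(e^{\operatorname{ad}Y}-1)Z=0$. On $\mathfrak n$ we have
$\operatorname{ad}Y=\sum_{k\ge1}\frac{(-1)^{k+1}}k(e^{\operatorname{ad}Y}-1)^k$, a finite sum. Applied to
$X$, its first term gives $Z$ and all others vanish.

\emph{$X,Y,Z$ are linearly independent.} In a relation $\rho X+\sigma Y+\tau Z=0$, bracketing with $Y$
gives $\rho Z=0$ and bracketing with $X$ gives $\sigma Z=0$; so $\rho=\sigma=0$, and then $\tau=0$.

Let $V=\operatorname{span}(Y,Z)$, an abelian subalgebra, and $A=\operatorname{ad}X|_V$. Then $AY=-Z$ and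
$AZ=0$. Let $\iota(r,v)=\exp(v)\exp(rX)$. It is a homomorphism $\mathbb R\ltimes_AV\to N\subset G$ by the
computation of Case~1, because $V$ is abelian and invariant under $\operatorname{ad}X$. Since
$[v,X]\in\mathbb RZ$ is central in $\mathfrak n$, the Baker--Campbell--Hausdorff formula gives
$\iota(r,v)=\exp\bigl(v+rX+\frac r2[v,X]\bigr)$. So $\iota(r,v)=e$ implies $r=0$, by linear independence,
and then $v=0$; thus $\iota$ is injective. The set $\Lambda=\{v\in V:\exp v\in\Gamma\}$ is a discrete subgroup
of $V$ that contains $Y$ and $Z$, since $\exp Y=\gamma$ and $\exp Z=\zeta$. So it is a lattice in $V$ that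
contains $\mathbb ZY+\mathbb ZZ$ with finite index, and $\Lambda_{\mathbb Q}=\mathbb QY+\mathbb QZ$. We are
in the Setting, and Lemma~\ref{lem:nil} gives an unblockable pair.
\end{proof}

\begin{remark}[Finite volume]
Proposition~\ref{prop:imaginary} holds for every discrete subgroup. In the rest of the proof the hypothesis
that $\Gamma$ is a lattice enters through (F3) and (F4). In Case~1, (F4) excludes the nonzero scalar
operators of Remark~\ref{rem:scalar}. The hypothesis cannot be dropped: for the Heisenberg group
with $\Gamma=\{e\}$ the map $\exp$ is bijective, so two distinct points are joined by exactly one connecting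
curve and a point is joined to itself by none. Hence $M=G$ is blockable.
\end{remark}

\begin{remark}[Equal endpoints]
The pairs $(m,m)$ must be included. For $G=SO(3)$, $\Gamma=\{e\}$, every pair $m_1\ne m_2$ can be blocked
by two points. By right translation let $m_1=e$, $m_2=g\ne e$. If $\exp x=g$, then $x$ lies on
the axis of $g$, so all connecting curves run in one circle, and each contains one of the two arcs of
this circle between $e$ and $g$. Put one point inside each arc. Together with Theorem~\ref{thm:main} (or
directly with Example~\ref{ex:so3} and translation) this shows that the unblockable pairs are exactly the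
pairs $(m,m)$.
\end{remark}

\section{How many points a torus needs}\label{sec:counts}

Proposition~\ref{prop:torus} contains the upper bounds of Theorem~\ref{thm:torus}. We prove the lower
bounds. A linear isomorphism carries $\Lambda$ to $\mathbb Z^n$ and segments to segments, so let
$M=\mathbb R^n/\mathbb Z^n$.

\subsection{Loops at a point}

By translation it suffices to show that every blocking set $B$ for $(0,0)$ has at least $2^n-1$ points. For
$n=1$ this says only that $B\ne\emptyset$, which holds because there are connecting curves. Let $n\ge2$.
Consider only the loops $t\mapsto t\lambda$ with $\lambda\in\mathbb Z^n$ \emph{primitive} (the gcd of its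
coordinates is $1$). For $n=2$ and modulo $2$, primitive vectors fall into the three classes
$(1,0),(0,1),(1,1)$, and each of the three nonzero half-lattice points blocks exactly one class. The idea is
that no point does better: in terms of residue classes, a point blocks at most the fraction $1/(2^n-1)$ of
the primitive vectors.

(i) \emph{If $b\in B$ is not a torsion point, it lies on the loops of at most two primitive vectors.} Let
$t\lambda\equiv t'\lambda'\equiv b$ modulo $\mathbb Z^n$ with $\lambda,\lambda'$ linearly independent. Then
$t\lambda-t'\lambda'=\mu$ for some $\mu\in\mathbb Z^n$. This is a linear system for $(t,t')$ with rational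
coefficients and a unique solution, so $t$ is rational and $b$ is torsion. Hence, if $b$ is not torsion, any
two primitive vectors whose loops contain $b$ are linearly dependent, that is, equal up to sign.

(ii) \emph{If $b\in B$ has order $N\ge2$, the primitive $\lambda$ whose loop contains $b$ fall into at most
$\varphi(N)$ classes modulo $N$.} Write $b\equiv\nu/N$ with $\nu\in\mathbb Z^n$ and
$\gcd(\nu_1,\dots,\nu_n,N)=1$. Let $t\lambda\in\nu/N+\mathbb Z^n$ with $\lambda$ primitive. Then
$Nt\lambda\in\mathbb Z^n$. Some $\mu\in\mathbb Z^n$ has $\sum\mu_i\lambda_i=1$, so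
$j=Nt=\sum\mu_i(Nt\lambda_i)$ is an integer, and $j\lambda\equiv\nu$ modulo $N$. A common divisor of $j$
and $N$ divides all $\nu_i$ and $N$, so $j$ is a unit modulo $N$. Hence $\lambda$ modulo $N$ lies in
$(\mathbb Z/N)^\times\nu$.

(iii) \emph{Classes of primitive vectors.} For $N\ge1$ let $P_N\subset(\mathbb Z/N)^n$ be the set of classes
$\nu$ with $\gcd(\nu_1,\dots,\nu_n,N)=1$. Every primitive vector has its class in $P_N$. Conversely,
\emph{every class in $P_N$ contains infinitely many primitive vectors.} Choose a representative $\nu$
with $\nu_1\ne0$. By the Chinese remainder theorem there are infinitely many integers $k$ with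
$p\nmid\nu_2+kN$ for all primes $p\mid\nu_1$ with $p\nmid N$. For such $k$ the vector
$(\nu_1,\nu_2+kN,\nu_3,\dots,\nu_n)$ is primitive: a prime $p$ dividing all its coordinates divides
$\nu_1$; if $p\nmid N$, this contradicts the choice of $k$; if $p\mid N$, then $p$ divides
$\nu_1,\dots,\nu_n$ and $N$, which is also impossible.

By the Chinese remainder theorem $P_N$ is the product, over the prime powers $p^a$ exactly dividing $N$,
of the sets of vectors modulo $p^a$ that are not divisible by $p$. This has two consequences. First, for
$N\mid N_0$ the reduction $P_{N_0}\to P_N$ has fibers of constant size. (For a prime $p$ dividing $N$, with exact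
powers $p^a$ of $N$ and $p^{a_0}$ of $N_0$, the fibers of the $p$-component have size $p^{(a_0-a)n}$;
for a prime dividing $N_0$ but not $N$, the fiber is the whole component.) Second,
$|P_N|=\prod(p^{an}-p^{(a-1)n})=N^n\prod_{p\mid N}(1-p^{-n})$. As $\varphi(N)=N\prod_{p\mid N}(1-p^{-1})$,
for $N\ge2$ and any prime $p_0\mid N$ we get
\begin{equation}\label{eq:ratio}
\frac{|P_N|}{\varphi(N)}=N^{n-1}\prod_{p\mid N}\bigl(1+p^{-1}+\dots+p^{-(n-1)}\bigr)
\ \ge\ 1+p_0+\dots+p_0^{\,n-1}\ \ge\ 2^n-1 .
\end{equation}

\emph{Conclusion.} Let $B\not\ni0$ be a finite blocking set, and let $N_0$ be the least common multiple of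
the orders of its torsion points ($N_0=1$ if there are none). By (ii), \eqref{eq:ratio} and the constant
fibers, for each torsion point of $B$ the primitive vectors whose loops contain it lie in at most the
fraction $1/(2^n-1)$ of the classes in $P_{N_0}$. If $|B|<2^n-1$, some class in $P_{N_0}$ contains no
primitive vector blocked by a torsion point of $B$. By (iii) it contains infinitely many primitive vectors,
and by (i) the nontorsion points of $B$ block only finitely many of them. This is a contradiction, so
$|B|\ge2^n-1$.

\subsection{Distinct points}

We exhibit pairs $m_1\ne m_2$ that need $2^n$ points. If $n=1$, let $m_1=0$, $m_2=v\in(0,1)$. The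
segments from $0$ to $v$ and from $0$ to $v-1$ project to arcs with disjoint interiors. A blocking set
avoids the endpoints, so it needs a point in each interior.

Let $n\ge2$, $m_1=0$, $m_2=v+\mathbb Z^n$ with $v_1,\dots,v_n$ algebraically independent over $\mathbb Q$.
For $b\notin\{m_1,m_2\}$ let
\[
L_b=\{\lambda\in\mathbb Z^n:\ t(v+\lambda)\in b+\mathbb Z^n\text{ for some }t\in(0,1)\}.
\]
If $b$ is the midpoint $\frac12(v+\lambda_0)$, then $L_b\supset\lambda_0+2\mathbb Z^n$, a set of density $2^{-n}$.
We show that no point catches a set of larger density.

\medskip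
\noindent\emph{Claim. $L_b$ is contained in an affine line or in a coset of $q\mathbb Z^n$ for some
integer $q\ge2$.}
\medskip

Suppose $L_b\ne\emptyset$. Fix $\lambda_0\in L_b$ with parameter $t_0$ and put $D=v+\lambda_0$; its coordinates
are again algebraically independent. For $\lambda=\lambda_0+\kappa\in L_b$, $\kappa\ne0$, with parameter
$t$, there is $\nu\in\mathbb Z^n$ with
\begin{equation}\label{eq:star}
t(D+\kappa)=t_0D+\nu .
\end{equation}
We use repeatedly that if $t_0\kappa=\nu\in\mathbb Z^n$ with $\kappa\neq 0$, then $t_0\in\mathbb Q\cap(0,1)$
has a denominator $q\ge2$ in lowest terms, and $\kappa\in q\mathbb Z^n$.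

\emph{The case $n\ge3$.} If $t\ne t_0$, then $D\in\operatorname{span}(\nu,\kappa)$, a proper subspace
defined over $\mathbb Q$. This contradicts the linear independence of the coordinates of $D$ over
$\mathbb Q$. So $t=t_0$ and $t_0\kappa=\nu$. Hence either $L_b=\{\lambda_0\}$, or $t_0$ is rational with
denominator $q\ge2$ and all $\kappa$ lie in $q\mathbb Z^n$.

\emph{The case $n=2$.} The span of $\nu$ and $\kappa$ can now be the whole plane, and we use algebraic
independence. Applying $\det(\,\cdot\,,D+\kappa)$ to \eqref{eq:star} gives
$0=t_0\det(D,\kappa)+\det(\nu,D)+\det(\nu,\kappa)$, that is,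
\[
t_0=\frac{\det(D,\nu)+\det(\kappa,\nu)}{\det(D,\kappa)} .
\]
This is a rational function of $(D_1,D_2)$ over $\mathbb Q$ whose denominator is a nonzero linear form. If
$\nu=c\kappa$ with $c\in\mathbb Q$, then $t_0=c$ is rational and $t_0\kappa=\nu$. If $\nu$ is not parallel
to $\kappa$, the linear forms $\det(D,\nu)$ and $\det(D,\kappa)$ are not proportional. So the numerator,
which has degree $1$, is not a multiple of the irreducible denominator, and the fraction is in lowest
terms. Hence $t_0\notin\mathbb Q$, and since $D_1,D_2$ are algebraically independent, the element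
$t_0\in\mathbb Q(D_1,D_2)$ determines its reduced denominator up to a scalar, and with it the line
$\mathbb R\kappa$. Now $t_0$ is the same for all $\kappa$. Therefore, if $t_0\in\mathbb Q$, with denominator
$q\ge2$, all $\kappa$ lie in $q\mathbb Z^2$; and if $t_0\notin\mathbb Q$, all $\kappa$ lie on one line
through the origin. This proves the claim.

\medskip
If a finite set $B$ blocks $(m_1,m_2)$, then $\mathbb Z^n=\bigcup_{b\in B}L_b$. Lines have density $0$ in
$\mathbb Z^n$, because $n\ge2$, and cosets of $q\mathbb Z^n$ have density $q^{-n}\le2^{-n}$. So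
$|B|\ge2^n$, which completes the proof of Theorem~\ref{thm:torus}.\qed

\begin{thebibliography}{9}

\bibitem{Gutkin}
Eugene Gutkin,
\emph{Connection blocking in homogeneous spaces and nilmanifolds},
arXiv:1211.7291 (2012).

\bibitem{Mostow}
Mostow,
\emph{Factor spaces of solvable groups},
Ann. of Math. 60 (1954).

\bibitem{Raghunathan}
Raghunathan,
\emph{Discrete Subgroups of Lie Groups}.

\end{thebibliography}

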